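# Making overlapping dense sets disjoint with $\kappa$ Cohen reals

## Uncountable subsets of $\omega_1$ and one Cohen real per point

Let $X=\omega_1$, and let the nonempty open sets be the sets with countable complement. This is a $T_1$ topology. A set $E\subset X$ is dense exactly when it is uncountable: a countable $E$ misses the open set $X\setminus E$, and an uncountable $E$ meets every set with countable complement.

For $\alpha<\omega_1$ put $D_\alpha=\{x<\omega_1:\alpha<x\}$. These are $\omega_1$ many dense sets. They overlap heavily, but not without limit: a point $x$ lies in $D_\alpha$ only for $\alpha<x$, so every point lies in countably many of them. Can we shrink the $D_\alpha$ to pairwise disjoint sets that are still dense?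

Let each point choose one of the sets it lies in. For $0<x<\omega_1$ fix a surjection $e_x:\omega\to\{\alpha:\alpha<x\}$, take a function $g:\omega_1\to\omega$, and give the point $x$ the color
$$c(x)=e_x(g(x)).$$
The color classes $c^{-1}(\alpha)\subset D_\alpha$ are pairwise disjoint. We want each of them to be dense, and we get this by choosing $g$ generically with finite conditions. Let $p$ be a finite partial function from $\omega_1$ to $\omega$, let $U$ be a ground-model set with countable complement, and let $\alpha<\omega_1$. Pick $x\in U$ with $x>\alpha$ and $x\notin\mathrm{dom}(p)$, and pick $n$ with $e_x(n)=\alpha$. The condition $p\cup\{(x,n)\}$ forces $c(x)=\alpha$, hence forces that $c^{-1}(\alpha)$ meets $U$. So in the generic extension every $c^{-1}(\alpha)$ meets every nonempty ground-model open set.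

For this particular space no forcing is needed, since $\omega_1$ is a disjoint union of $\omega_1$ uncountable sets. But the argument used very little: a list of dense sets such that each point lies in countably many of them, and infinitely many points to choose from in each $U\cap D_\alpha$. For which spaces, and with how many Cohen reals, does something like this work?

## Three statements about $\kappa$ dense sets

**Definition (resolvability).** A space is $\kappa$-resolvable if it can be partitioned into $\kappa$ many dense subspaces. It is enough to find $\kappa$ many pairwise disjoint dense sets, since the leftover points may be added to one of them.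

Throughout, $V$ is the ground model and $X$ is a topological space in $V$. In a forcing extension $N$ of $V$ the set $X$ carries the topology generated by its open sets in $V$. So "$X$ is $\kappa$-resolvable in $N$" means: in $N$ there is a partition of $X$ into $\kappa$ pieces each of which meets every nonempty ground-model open set. We assume $X\neq\emptyset$; for the empty space everything below holds vacuously, with empty pieces.

We write $[S]^{\mu}$ for the family of subsets of $S$ of size $\mu$, and $[S]^{\le\mu}$ for those of size at most $\mu$. $\mathrm{Fn}(\kappa,2)$ is the poset of finite partial functions from $\kappa$ to $2$ under reverse inclusion; it adds $\kappa$ Cohen reals. Here are the three statements, for an uncountable cardinal $\kappa$.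

1. $X$ is $\kappa$-resolvable in $V^{\mathbb P}$ for some c.c.c. forcing notion $\mathbb P$.
2. There is a function $h:X\to[\kappa]^{\le\omega}$ such that for every $\alpha<\kappa$ the set $\{x\in X:\alpha\in h(x)\}$ is dense in $X$.
3. $X$ is $\kappa$-resolvable in the Cohen extension $V^{\mathrm{Fn}(\kappa,2)}$.

Statement (2) says that there are $\kappa$ many dense sets $D_\alpha=\{x:\alpha\in h(x)\}$ with each point in countably many of them; in the example, $h(x)=\{\alpha:\alpha<x\}$.

The paper of Lajos Soukup and Adrienne Stanley, "Resolvability in c.c.c. generic extensions", arXiv:1702.00326 (2017), contains the theorem that (1), (2), (3) are equivalent for $T_1$ spaces $X$ under the hypothesis $\kappa=\mathrm{cf}([\kappa]^{\omega},\subset)$, and the question whether this hypothesis can be dropped.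

**Definition (cofinality of $[\kappa]^\omega$).** $\mathrm{cf}([\kappa]^{\omega},\subset)$ is the least size of a family $\mathcal A\subset[\kappa]^\omega$ such that every countable subset of $\kappa$ is contained in a member of $\mathcal A$.

For $\kappa=\omega_1$ the hypothesis holds: the infinite countable ordinals form such a family, and a countable family fails because its union is countable and so omits a point of $\omega_1$. For $\kappa=\omega_\omega$ the hypothesis fails. Given $\{A_\xi:\xi<\omega_\omega\}\subset[\omega_\omega]^\omega$, the set $\bigcup_{\xi<\omega_n}A_\xi$ has size at most $\omega_n$, so we can pick $a_n\in\omega_\omega$ outside it. The countable set $\{a_n:n<\omega\}$ is contained in no $A_\xi$, because $\xi<\omega_n$ for some $n$ and then $a_n\notin A_\xi$.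

The hypothesis can be dropped, and so can $T_1$.

**Theorem 1 (ZFC).** Let $X$ be any topological space and $\kappa$ any uncountable cardinal. Then (1), (2), (3) are equivalent.

**Forcing facts.** We use the following textbook facts, where $N$ is $V$ or a forcing extension of $V$. The phrase "$q$ forces $\varphi$ over $N$" means that $\varphi$ holds in $N[G]$ for every generic $G\ni q$ over $N$. What is true in $N[G]$ is forced by some member of $G$, and if $q$ forces that an object exists, then there is a name for such an object. A generic $G\ni q$ meets every set in $N$ that is dense below $q$, and every antichain in $N$ that is maximal below $q$. The poset $\mathrm{Fn}(\kappa,2)$ is c.c.c., and c.c.c. forcing preserves cardinals and cofinalities. For $\lambda\le\kappa$, a generic for $\mathrm{Fn}(\kappa,2)$ restricts to a generic for $\mathrm{Fn}(\lambda,2)$, so $V^{\mathrm{Fn}(\lambda,2)}\subset V^{\mathrm{Fn}(\kappa,2)}$. Finally, if $V\subset V_1$, $Q\in V$ is a poset and $G$ is $Q$-generic over $V_1$, then $G$ is $Q$-generic over $V$ and $V[G]\subset V_1[G]$.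

Two implications are short. We read (1) as "forced by some condition"; for (3) we shall prove that every generic extension works.

**(3)$\Rightarrow$(1).** The poset $\mathrm{Fn}(\kappa,2)$ is c.c.c.

**(1)$\Rightarrow$(2).** Let $\mathbb P$ be c.c.c. and let $p$ force that $\{\dot D_\alpha:\alpha<\kappa\}$ is a partition of $X$ into dense sets. Put
$$h(x)=\{\alpha<\kappa:\text{some }q\le p\text{ forces }x\in\dot D_\alpha\}.$$
For each $\alpha\in h(x)$ choose such a $q_\alpha$. If $\alpha\ne\beta$, a common extension of $q_\alpha,q_\beta$ would force $x\in\dot D_\alpha\cap\dot D_\beta=\emptyset$, so $q_\alpha$ and $q_\beta$ are incompatible. Hence $\{q_\alpha:\alpha\in h(x)\}$ is an antichain and $h(x)$ is countable. If $U\ne\emptyset$ is open and $\alpha<\kappa$, then $p$ forces $U\cap\dot D_\alpha\neq\emptyset$, so there are $q\le p$ and $x\in U$ such that $q$ forces $x\in\dot D_\alpha$; thus $\alpha\in h(x)$. So $\{x:\alpha\in h(x)\}$ is dense.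

What remains is (2)$\Rightarrow$(3).

## Addresses in $\kappa$, and when they coincide

Fix $h$ as in (2) and put $D_\alpha=\{x:\alpha\in h(x)\}$.

The opening argument gives (2)$\Rightarrow$(1) for $T_1$ spaces at once, by adding a Cohen real for each point of $X$. We only have to see that $U\cap D_\alpha$ is infinite for every nonempty open $U$. Suppose $F=U\cap D_\alpha$ is finite. Then $U\setminus F$ is open and misses $D_\alpha$, so it is empty, and $U=F$ is finite. By $T_1$ some singleton $\{x\}\subset U$ is open. It meets all $D_\beta$, so $h(x)=\kappa$ is uncountable, a contradiction. Now take a generic $g:X\to\omega$ with finite conditions, let $e_x:\omega\to h(x)$ be onto whenever $h(x)\ne\emptyset$, and put $c(x)=e_x(g(x))$. Given $p,U,\alpha$, choose $x\in U\cap D_\alpha$ outside $\mathrm{dom}(p)$, as before.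

This uses $|X|$ many Cohen reals, and (3) allows only $\kappa$ many, while $|X|$ may be much larger. So points must share Cohen reals: each $x$ needs an address in $\kappa$ telling it which one to use. The following fact says what a family of $\kappa$ Cohen reals can do.

**Fact (C).** In any generic extension $V_1$ of $V$ by $\mathrm{Fn}(\kappa,2)$ there is $g:\kappa\to\omega$ such that for every $Z\in V$, $Z\subset\kappa\times\omega$, with infinite first projection, there is $(\delta,n)\in Z$ with $g(\delta)=n$.

*Proof.* Since $\mathrm{Fn}(\kappa\times\omega,2)\cong\mathrm{Fn}(\kappa,2)$, view the generic object as a function $r:\kappa\times\omega\to2$. Let $g(\delta)$ be the least $n$ with $r(\delta,n)=1$; it exists by genericity. Given $Z$ and a condition $p$, only finitely many first coordinates occur in $\mathrm{dom}(p)$, so there is $(\delta,n)\in Z$ whose $\delta$ does not occur. Extend $p$ by $r(\delta,m)=0$ for $m<n$ and $r(\delta,n)=1$. This forces $g(\delta)=n$. $\square$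

If $\mathrm{cf}(\kappa)>\omega$, there is a natural address:
$$k(x)=\sup\{\alpha+1:\alpha\in h(x)\}<\kappa .$$
Fix surjections $e_x:\omega\to h(x)$ in $V$ and try $c(x)=e_x(g(k(x)))$. By Fact (C), $c^{-1}(\alpha)$ meets $U$ as soon as $k$ takes infinitely many values on $U\cap D_\alpha$. When does it take only finitely many? Put
$$D_{\alpha,\delta}=\{x\in D_\alpha:k(x)=\delta\},$$
and say that $E$ is dense in $U$ if $E$ meets every nonempty open $U'\subset U$.

**Fact (D).** Let $U$ be nonempty open and $\alpha<\kappa$, and suppose that no $D_{\alpha,\delta}$ is dense in any nonempty open $U'\subset U$. Then for every nonempty open $U'\subset U$ the set $\{k(x):x\in U'\cap D_\alpha\}$ is infinite.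

*Proof.* Otherwise it equals $\{\delta_1,\dots,\delta_m\}$ for some $U'$. Let $U_0=U'$. Since $D_{\alpha,\delta_j}$ is not dense in $U_{j-1}$, there is a nonempty open $U_j\subset U_{j-1}$ with $U_j\cap D_{\alpha,\delta_j}=\emptyset$, for $j=1,\dots,m$. A point of $U_m\cap D_\alpha$ has its address among the $\delta_j$, so it lies in some $U_j\cap D_{\alpha,\delta_j}=\emptyset$. Hence $U_m\cap D_\alpha=\emptyset$, contradicting the density of $D_\alpha$. $\square$

So the trouble comes when a single level $D_{\alpha,\delta}$ is already dense in some open set. This can happen. Let $X=\omega_1\times\{0,1\}$ with the co-countable topology and $\kappa=\omega_1$, and put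
$$h(x,0)=\omega,\qquad h(x,1)=\{\alpha:\omega\le\alpha<x\}.$$
For $n<\omega$ we have $D_n=\omega_1\times\{0\}$, and for $\omega\le\alpha<\omega_1$ we have $D_\alpha=\{(x,1):x>\alpha\}$. All are uncountable, hence dense, so (2) holds. But $k(x,0)=\omega$ for all $x$. If $e_{(x,0)}$ is the identity on $\omega$, then all points $(x,0)$ get the same color $g(\omega)$, and $c^{-1}(n)=\emptyset$ for every other $n<\omega$.

The example also shows a way out. For $x>\omega$ we have $k(x,1)=x$, so for $\alpha\ge\omega$ the address takes infinitely many values on every $U\cap D_\alpha$, and $c^{-1}(\alpha)$ is dense. These are still $\omega_1$ many disjoint dense sets: we do not need all $\alpha$, only $\kappa$ many. And if too many $\alpha$ are bad, there is another resource: a dense $D_{\alpha,\delta}$ lies inside $k^{-1}(\delta)$, and the sets $k^{-1}(\delta)$ are pairwise disjoint. If $\kappa$ many of them are dense, we are done without any forcing. If only few of them are dense, then few levels must serve almost all $\alpha<\kappa$, and inside one level we meet problem (2) again for a smaller cardinal, which calls for induction.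

In general, which $\alpha$ are bad and which levels are dense depends on the open set we look at, and passing to smaller open sets changes the answer. To speak of "the set of bad $\alpha$" we look at a generic point of view: we force with the open sets themselves.

## Stitching dense sets along antichains of open sets

Let $O\in V$ be the set of nonempty open subsets of $X$ in $V$, ordered by inclusion. Two elements $U,U'$ are compatible iff $U\cap U'\ne\emptyset$, and then $U\cap U'\in O$. So an antichain is a pairwise disjoint subfamily of $O$.

Let $N$ be $V$ or a forcing extension of $V$. In $N$, $O$ is a base for the topology of $X$. "Dense in $U$" means, for $U\in O$: meeting every $U'\in O$ with $U'\subset U$. Since density is tested against $O\in V$, a dense set stays dense in larger models.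

**Definition ($G$-dense).** Let $G$ be $O$-generic over $N$. A set $E\in N$, $E\subset X$, is $G$-dense if $E$ is dense in some $U\in G$.

For the co-countable topology on $\omega_1\times\{0,1\}$, any two elements of $O$ meet. So for each $U\in O$ the elements of $O$ below $U$ form a dense subset of $O$, and therefore $G=O$; here $G$-dense just means dense. On a disjoint sum $X=X_0\sqcup X_1$, by contrast, $G$ contains exactly one of $X_0,X_1$, and the set $E=X_0$ is $G$-dense iff $X_0\in G$.

The next lemma turns a count made in $N[G]$ into dense sets in $N$.

**Lemma 1 (in $N$).** Let $W\in O$, let $\langle E_i:i\in I\rangle\in N$ be a family of subsets of $X$, and let $\mu$ be a cardinal. Let $\dot A$ be a name for $\{i\in I:E_i\text{ is }G\text{-dense}\}$, and suppose that $W$ forces "there is an injection from $\mu$ into $\dot A$". Then there are sets $E'_\xi\subset W\cap\bigcup_iE_i$ $(\xi<\mu)$, each dense in $W$, such that for each $x\in W$ there is an injection from $\{\xi:x\in E'_\xi\}$ into $\{i:x\in E_i\}$. In particular, if the $E_i$ are pairwise disjoint, so are the $E'_\xi$; if each point lies in countably many $E_i$,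 then each point lies in countably many $E'_\xi$.

Before the proof, here is a case by hand that already contains a surprise. Let $X=\omega_1^{\,\omega}$ with basic open sets $[s]=\{x:s\subset x\}$, $s\in\omega_1^{<\omega}$. Let $E_n$ be the set of sequences that are eventually constant with value $n$. The sets $E_n$ $(n<\omega)$ are pairwise disjoint and dense. A generic $G$ gives a function $x_G:\omega\to\omega_1$, the union of all $s$ with $[s]\in G$. It is onto $\omega_1$, because any $s$ can be extended to take a given value $\xi$. So in $V[G]$ the map $\xi\mapsto\min\{n:x_G(n)=\xi\}$ injects $\omega_1$ into $\omega$, and Lemma 1 promises $\omega_1$ many disjoint dense sets made from the countably many $E_n$. They can be written down: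
$$E'_\xi=\{x: x\in E_n\text{ for the least }n\text{ with }x(n)=\xi\}.$$
They are disjoint: $x$ lies in at most one $E_n$, and then $x\in E'_\xi$ implies $\xi=x(n)$. They are dense: given $[s]$, extend $s$, if necessary, so that $\xi$ occurs in it, first at place $n$; then $E_n$ meets $[s]$. If forcing with $O$ collapses cardinals, few disjoint dense sets yield many. The proof of the lemma does the same in general.

*Proof of Lemma 1.* Let $W$ force that $\dot f:\mu\to\dot A$ is injective.

**Deciding $\dot f(\xi)$ on small open sets.** For $\xi<\mu$ let $\mathcal D_\xi$ be the set of $U\in O$, $U\subset W$, for which there is $i$ such that $U$ forces $\dot f(\xi)=i$ and $E_i$ is dense in $U$. We show that $\mathcal D_\xi$ is dense below $W$. Let $U\subset W$, $U\in O$. Take $U_1\subset U$ deciding $\dot f(\xi)=i$. Since $U_1$ forces $i\in\dot A$, it forces that some member of $\dot G$ is a set in which $E_i$ is dense. So there are $U_2\subset U_1$ and $U_3\in O$ such that $E_i$ is dense in $U_3$ and $U_2$ forces $U_3\in\dot G$. Then $U_2$ and $U_3$ are compatible, so $U_2\cap U_3\in O$; this set is contained in $U$, forces $\dot f(\xi)=i$,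 and $E_i$ is dense in it. So $U_2\cap U_3\in\mathcal D_\xi$.

**Stitching.** Let $\mathcal W_\xi\subset\mathcal D_\xi$ be an antichain maximal below $W$: take a maximal pairwise disjoint subfamily of $\mathcal D_\xi$; as $\mathcal D_\xi$ is dense below $W$, every $U'\subset W$ in $O$ meets a member of it. For $U\in\mathcal W_\xi$ let $i_\xi(U)$ be the decided value of $\dot f(\xi)$, and put
$$E'_\xi=\bigcup_{U\in\mathcal W_\xi}\bigl(U\cap E_{i_\xi(U)}\bigr)\subset W\cap\bigcup_iE_i .$$
If $U'\in O$ and $U'\subset W$, then $U'$ meets some $U\in\mathcal W_\xi$. Since $E_{i_\xi(U)}$ is dense in $U$, it meets $U\cap U'\in O$. So $E'_\xi$ is dense in $W$.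

**Counting at a point.** Fix $x\in W$. If $x\in E'_\xi$, let $\varphi_x(\xi)=i_\xi(U)$, where $U$ is the unique member of $\mathcal W_\xi$ containing $x$. Then $x\in E_{\varphi_x(\xi)}$. We check that $\varphi_x$ is injective. Let $\xi\neq\eta$, $x\in U\in\mathcal W_\xi$ and $x\in U'\in\mathcal W_\eta$. Then $U\cap U'$ contains $x$, so it is in $O$, and it forces $\dot f(\xi)=i_\xi(U)$ and $\dot f(\eta)=i_\eta(U')$. As $\dot f$ is forced to be injective, $i_\xi(U)\ne i_\eta(U')$. The two special cases follow, because $\{\xi:x\in E'_\xi\}$ injects into $\{i:x\in E_i\}$. $\square$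

## Full sets and Bhaskara Rao's theorem

We need a local version of resolvability, and one classical result about limits of cofinality $\omega$. Work in $N$.

**Definition (full).** For $Y\subset X$, $W\in O$ and an infinite cardinal $\lambda$, $Y$ is $\lambda$-full in $W$ if there are $\lambda$ many pairwise disjoint subsets of $Y\cap W$, each dense in $W$. So $W$ is $\lambda$-resolvable iff $X$ is $\lambda$-full in $W$.

For instance, in the co-countable topology on $\omega_1\times\{0,1\}$ the set $Y=\omega_1\times\{0\}$ is $\omega_1$-full in $X$, since it splits into $\omega_1$ many uncountable sets.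

**(F1)** If $Y$ is $\lambda$-full in $W$, then it is $\lambda'$-full in $U$ for all infinite cardinals $\lambda'\le\lambda$ and all $U\subset W$ in $O$.

*Proof.* Intersect $\lambda'$ of the pieces with $U$. $\square$

**(F2)** If every $U\subset W$ in $O$ contains some $U'\in O$ in which $Y$ is $\lambda$-full, then $Y$ is $\lambda$-full in $W$.

*Proof.* Take an antichain $\mathcal V$ of such sets $U'\subset W$, maximal below $W$. For each $U'\in\mathcal V$ let $Z^{U'}_\xi\subset Y\cap U'$ $(\xi<\lambda)$ be disjoint and dense in $U'$, and let $Z_\xi=\bigcup_{U'\in\mathcal V}Z^{U'}_\xi$. The $Z_\xi$ are disjoint because the members of $\mathcal V$ are. Every $U\subset W$ in $O$ meets some $U'\in\mathcal V$, and $Z_\xi^{U'}$ meets $U\cap U'$. $\square$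

**(F3)** If $Y=A\sqcup B$ is $\lambda$-full in $W$, then for some $U\subset W$ in $O$, $A$ or $B$ is $\lambda$-full in $U$.

*Proof.* Let $Z_i\subset Y\cap W$ $(i<\lambda)$ be disjoint and dense in $W$. Fix $i$ and $U\subset W$ in $O$. Either $Z_i\cap A$ is dense in $U$, or some $U'\subset U$ in $O$ misses $Z_i\cap A$. In the second case $Z_i\cap B$ is dense in $U'$, since $Z_i$ is. So below $W$ it is dense to decide one of the two. Hence if $G\ni W$ is generic over $N$, then $\lambda=T_A\cup T_B$, where $T_A=\{i:Z_i\cap A\text{ is }G\text{-dense}\}$ and $T_B=\{i:Z_i\cap B\text{ is }G\text{-dense}\}$. The set $\lambda$ is infinite, so in $N[G]$ one of $T_A,T_B$ has the same size as $\lambda$ and there is an injection from $\lambda$ into it. Some $U\subset W$ in $O$ forces this for $T_A$ or for $T_B$. Lemma 1 in $U$, applied to $\langle Z_i\cap A:i<\lambda\rangle$ or $\langle Z_i\cap B:i<\lambda\rangle$, gives $\lambda$ many disjoint subsets of $A\cap U$, or of $B\cap U$, dense in $U$. $\square$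

**Lemma 2 (Bhaskara Rao's theorem; in $N$).** Let $\kappa$ be an uncountable limit cardinal with $\mathrm{cf}(\kappa)=\omega$. If $X$ is $\lambda$-resolvable for all infinite cardinals $\lambda<\kappa$, then $X$ is $\kappa$-resolvable.

*Proof.* Let $\langle\kappa_n:n<\omega\rangle$ be an increasing sequence of infinite cardinals with supremum $\kappa$. Call $Y$ large in $W$ if it is $\kappa_n$-full in $W$ for all $n$. The plan is to cut off, one after another, disjoint sets $A_n$ with $A_n$ being $\kappa_n$-full in $X$, while the remainder stays large.

**Claim.** If $Y=A\sqcup B$ is large in $W$, there is $U\subset W$ in $O$ such that $A$ or $B$ is large in $U$.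

Suppose not. Then $A$ is not large in $W$, so there is $n$ such that $A$ is not $\kappa_n$-full in $W$; by (F2) there is $U\subset W$ in $O$ such that $A$ is $\kappa_n$-full in no $U'\subset U$. Also $B$ is not large in $U$, so in the same way there are $m$ and $U_1\subset U$ such that $B$ is $\kappa_m$-full in no $U'\subset U_1$. Let $l=\max(n,m)$. By (F1) neither $A$ nor $B$ is $\kappa_l$-full in any $U'\subset U_1$. But $Y$ is $\kappa_l$-full in $U_1$, and this contradicts (F3).

**Cutting off $A_n$.** Put $Y_0=X$; it is large in $X$ by hypothesis. Given $Y_n$ large in $X$, take $\kappa_n$ many disjoint subsets of $Y_n$ dense in $X$, divide them into two groups of size $\kappa_n$, and so split $Y_n=A\sqcup B$ with both $A$ and $B$ $\kappa_n$-full in $X$. By (F1) $Y_n$ is large in every element of $O$, so by the Claim every element of $O$ contains some $U$ in which $A$ or $B$ is large. Let $\mathcal V$ be a maximal antichain of such $U$. On each $U\in\mathcal V$, let $Y_{n+1}\cap U$ be the trace on $U$ of one of $A,B$ that is large in $U$, and let $A_n\cap U$ be the trace of the other one; nothing outside $\bigcup\mathcal V$ belongs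 to $Y_{n+1}$ or $A_n$. Every element of $O$ meets some $U\in\mathcal V$, and inside the intersection $Y_{n+1}$ is large and $A_n$ is $\kappa_n$-full, by (F1). By (F2), $Y_{n+1}$ is large in $X$ and $A_n$ is $\kappa_n$-full in $X$.

**Collecting.** For $m>n$ we have $A_m\subset Y_m\subset Y_{n+1}$, and $Y_{n+1}\cap A_n=\emptyset$. So the $A_n$ are pairwise disjoint, and together they contain $\sum_n\kappa_n=\kappa$ many pairwise disjoint sets that are dense in $X$. $\square$

## Induction on $\kappa$: bad indices, dense levels, and cofinality

We prove (2)$\Rightarrow$(3). Let $(*)_\kappa$ be the statement: for every space $X$ and every $h:X\to[\kappa]^{\le\omega}$ as in (2), $X$ is $\kappa$-resolvable in every generic extension of $V$ by $\mathrm{Fn}(\kappa,2)$. We prove $(*)_\kappa$ by induction on uncountable cardinals $\kappa$.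

Assume $(*)_\lambda$ for all uncountable cardinals $\lambda<\kappa$. Fix $X$ and $h$, put $D_\alpha=\{x:\alpha\in h(x)\}$, let $V_1$ be a generic extension of $V$ by $\mathrm{Fn}(\kappa,2)$, and let $g:\kappa\to\omega$ be as in Fact (C). $V_1$ has the same cardinals and cofinalities as $V$. If $G$ is $O$-generic over $V_1$, it is $O$-generic over $V$ and $V[G]\subset V_1[G]$; we shall count in $V[G]$ and apply Lemma 1 in $V_1$.

**Step 0. $X$ is $\lambda$-resolvable in $V_1$ for every infinite cardinal $\lambda<\kappa$.** This step harvests the induction hypothesis. For uncountable $\lambda<\kappa$ the function $x\mapsto h(x)\cap\lambda$ is as in (2) for $\lambda$, so $(*)_\lambda$ gives $\lambda$-resolvability in $V^{\mathrm{Fn}(\lambda,2)}\subset V_1$, and the dense pieces remain dense in $V_1$.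

For $\lambda=\omega$ put $k_0(x)=\sup\{\alpha+1:\alpha\in h(x)\cap\omega_1\}<\omega_1$. Let $U\in O$. For each $\alpha<\omega_1$ there is $x\in U\cap D_\alpha$, and $k_0(x)>\alpha$; so $k_0[U]$ is unbounded in $\omega_1$, hence infinite. For $n<\omega$ apply Fact (C) to $Z=\{(k_0(x),n):x\in U\}$. It gives $x\in U$ with $g(k_0(x))=n$. So the fibers of $g\circ k_0$ are $\omega$ many disjoint dense sets.

**Step 1. If $W\in O$ forces $|\kappa|<\kappa$ over $V$, then $W$ is $\kappa$-resolvable in $V_1$.** This step disposes of the open sets where counting up to $\kappa$ in $V[G]$ makes no sense; it is the phenomenon seen for $\omega_1^{\,\omega}$. Every $U\subset W$ in $O$ contains some $W'\in O$ such that for some infinite cardinal $\lambda<\kappa$ of $V$, $W'$ forces $|\kappa|=\lambda$ over $V$. By Step 0 and (F1), in $V_1$ there are disjoint sets $E_i$ $(i<\lambda)$ dense in $W'$. Let $G\ni W'$ be $O$-generic over $V_1$. Every $E_i$ is $G$-dense, and $V[G]\subset V_1[G]$ contains an injection $\kappa\to\lambda$. So Lemma 1 in $V_1$ shows that $X$ is $\kappa$-full in $W'$. By (F2) in $V_1$, $X$ is $\kappa$-full in $W$.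

**Step 2. The case $\mathrm{cf}(\kappa)=\omega$.** Here the address $k(x)$ need not be below $\kappa$, but Lemma 2 takes over. As $\kappa$ is uncountable with $\mathrm{cf}(\kappa)=\omega$, it is a limit cardinal, in $V$ and in $V_1$, and its cofinality in $V_1$ is $\omega$. Step 0 and Lemma 2 in $V_1$ show that $X$ is $\kappa$-resolvable in $V_1$.

**Step 3. The case $\mathrm{cf}(\kappa)>\omega$.** Now $k(x)=\sup\{\alpha+1:\alpha\in h(x)\}<\kappa$ for every $x$. As before, let $D_{\alpha,\delta}=\{x\in D_\alpha:k(x)=\delta\}$. If $D_{\alpha,\delta}\neq\emptyset$ then $\alpha<\delta$. The aim of this step is to sort the open sets according to the number of dense levels and the number of indices for which the addresses do not coincide. For $G$ $O$-generic over $V$ define in $V[G]$: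

* $\Delta=\{\delta<\kappa:k^{-1}(\delta)\text{ is }G\text{-dense}\}$, the dense levels;
* $B=\{\alpha<\kappa:\text{for no }\delta<\kappa\text{ is }D_{\alpha,\delta}\ G\text{-dense}\}$, the indices for which addresses do not coincide;
* $t(\alpha)=\min\{\delta:D_{\alpha,\delta}\text{ is }G\text{-dense}\}$ for $\alpha\in\kappa\setminus B$;
* $S_\delta=\{\alpha\in\kappa\setminus B:t(\alpha)=\delta\}$ for $\delta\in\Delta$.

Since $D_{\alpha,\delta}\subset k^{-1}(\delta)$, we have $\alpha<t(\alpha)\in\Delta$ for $\alpha\in\kappa\setminus B$, and $S_\delta\subset\delta$. In the example $X=\omega_1\times\{0,1\}$, where $G$-dense means dense, we get $\Delta=\{\omega\}$, $B=\omega_1\setminus\omega$ and $S_\omega=\omega$.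

Every $U\in O$ contains some $W\in O$ that forces over $V$ one of the following:

* (i) $|\kappa|<\kappa$;
* (a) $\kappa$ is a cardinal and $|B|=\kappa$;
* (b) $\kappa$ is a cardinal and $|\Delta|=\kappa$;
* (c) $\kappa$ is a cardinal, $|B|<\kappa$ and $|\Delta|<\kappa$, where $W$ also decides $\theta=\mathrm{cf}(\kappa)$.

By (F2) in $V_1$ it is enough to show that in each case $X$ is $\kappa$-full in $W$ in $V_1$. Case (i) is Step 1.

**Case (b): $\kappa$ many dense levels.** The levels are disjoint, so nothing more is needed. $W$ forces over $V$ an injection from $\kappa$ into $\dot\Delta$. Lemma 1 in $V$, applied to the disjoint family $\langle k^{-1}(\delta):\delta<\kappa\rangle$, gives $\kappa$ many disjoint sets dense in $W$. So $X$ is $\kappa$-full in $W$ already in $V$, hence in $V_1$.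

**Case (a): $\kappa$ many indices in $B$.** For these indices the Cohen coloring works. In $V$ fix a surjection $e_x:\omega\to h(x)$ for each $x$ with $h(x)\neq\emptyset$, and in $V_1$ let $c(x)=e_x(g(k(x)))$ for such $x$.

We claim: if $U\in O$ forces $\alpha\in\dot B$ over $V$, then $c^{-1}(\alpha)$ is dense in $U$. No $D_{\alpha,\delta}$ is dense in any $U'\subset U$ in $O$, for such a $U'$ would force $D_{\alpha,\delta}$ to be $G$-dense. Let $U'\subset U$ be in $O$. By Fact (D), $\{k(x):x\in U'\cap D_\alpha\}$ is infinite. It is the first projection of
$$Z=\{(k(x),n):x\in U'\cap D_\alpha,\ e_x(n)=\alpha\}\in V,$$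
because $e_x$ is onto $h(x)\ni\alpha$ for $x\in D_\alpha$. Fact (C) gives $(\delta,n)\in Z$ with $g(\delta)=n$. For a witness $x\in U'\cap D_\alpha$ with $k(x)=\delta$ and $e_x(n)=\alpha$ we get $c(x)=e_x(g(\delta))=\alpha$. So $c^{-1}(\alpha)$ meets $U'$, which proves the claim.

Now let $G\ni W$ be $O$-generic over $V_1$. If $\alpha\in B$, then some $U\in G$ forces $\alpha\in\dot B$ over $V$, so by the claim $c^{-1}(\alpha)$ is $G$-dense. Since $V[G]\subset V_1[G]$ contains an injection $\kappa\to B$, Lemma 1 in $V_1$, applied to the disjoint family $\langle c^{-1}(\alpha):\alpha<\kappa\rangle$, shows that $X$ is $\kappa$-full in $W$.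

**Case (c): few levels serve almost all indices.** The aim is to find, for cofinally many cardinals $\mu<\kappa$, a level in which statement (2) holds for $\mu$, to use a different level for each of these cardinals, and to apply the induction hypothesis inside each level.

*Choosing levels in $V[G]$.* Let $W\in G$. Since $\kappa$ is a cardinal in $V[G]$ and $|B|<\kappa$, the set
$$\kappa\setminus B=\bigcup_{\delta\in\Delta}S_\delta$$
has size $\kappa$. But $|\Delta|<\kappa$, and $|S_\delta|\le|\delta|<\kappa$ for each $\delta\in\Delta$. So $\kappa$ is singular in $V[G]$, that is, $\theta<\kappa$; in particular $\kappa$ is a limit cardinal in $V[G]$. (So case (c) never occurs for $\kappa=\omega_1$.) Let $\langle\kappa_i:i<\theta\rangle$ be an increasing sequence of uncountable cardinals of $V[G]$, cofinal in $\kappa$. By recursion on $i<\theta$ we choose distinct $\delta_i\in\Delta$ with $|S_{\delta_i}|\ge\kappa_i$, each $S_{\delta_i}$ being larger than all earlier ones. Let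
$$\sigma=\max\bigl(\kappa_i,\ |\Delta|,\ \sup_{j<i}|S_{\delta_j}|\bigr).$$
Then $\sigma<\kappa$, since the supremum is over fewer than $\theta=\mathrm{cf}(\kappa)$ cardinals below $\kappa$. If $|S_\delta|\le\sigma$ for all $\delta\in\Delta$, then $|\kappa\setminus B|\le\sigma\cdot|\Delta|<\kappa$, a contradiction. So we can choose $\delta_i\in\Delta$ with $|S_{\delta_i}|>\sigma$. Then $|S_{\delta_i}|>|S_{\delta_j}|$, so $\delta_i\neq\delta_j$, for all $j<i$. Finally let $f_i:\kappa_i\to S_{\delta_i}$ be injections.

*Deciding the levels in $V$.* Take names $\dot\kappa_i,\dot\delta_i,\dot f_i$ $(i<\theta)$ for which $W$ forces all of this. For $i<\theta$ let $\mathcal W_i\in V$ be an antichain, maximal below $W$, of sets $U\subset W$ in $O$ that decide $\dot\kappa_i=\mu_i(U)$ and $\dot\delta_i=\delta_i(U)$ and satisfy: $k^{-1}(\delta_i(U))$ is dense in $U$. Such $U$ are dense below $W$, as in the proof of Lemma 1: given $U\subset W$, take $U_1\subset U$ deciding $\dot\kappa_i$ and $\dot\delta_i=\delta$. As $U_1$ forces $\delta\in\dot\Delta$, there are $U_2\subset U_1$ and $U_3\in O$ such that $k^{-1}(\delta)$ is dense in $U_3$ and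 $U_2$ forces $U_3\in\dot G$. Then $U_2\cap U_3\in O$ is as required.

*Statement (2) inside one level.* Fix $i<\theta$ and $U\in\mathcal W_i$, write $\mu=\mu_i(U)$ and $\delta=\delta_i(U)$, and let
$$Y_{i,U}=U\cap k^{-1}(\delta),$$
a subspace of $X$ in $V$ that is dense in $U$. Here $\mu<\kappa$ is an uncountable cardinal of $V$, since $U$ forces it to be an uncountable cardinal. By $\dot f_i$, $U$ forces that there is an injection from $\mu$ into $\dot S_\delta\subset\{\alpha<\kappa:D_{\alpha,\delta}\text{ is }G\text{-dense}\}$. Lemma 1 in $V$, applied in $U$ to $\langle D_{\alpha,\delta}:\alpha<\kappa\rangle$, gives sets $E'_\xi\subset U\cap\bigcup_\alpha D_{\alpha,\delta}\subset Y_{i,U}$ $(\xi<\mu)$, each dense in $U$. Each $x$ lies in $D_{\alpha,\delta}$ only for $\alpha\in h(x)$, so each point lies in countably many $E'_\xi$. Put $h'(x)=\{\xi<\mu:x\in E'_\xi\}$ for $x\in Y_{i,U}$. Then $h':Y_{i,U}\to[\mu]^{\le\omega}$. Every nonempty open subset of $Y_{i,U}$ has the form $U''\cap Y_{i,U}$ with $U''\in O$, $U''\subset U$, and $E'_\xi\subset Y_{i,U}$ meets $U''$. So $h'$ witnesses (2) for the space $Y_{i,U}$ and the cardinal $\mu$.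

*Applying $(*)_\mu$.* By the induction hypothesis, $Y_{i,U}$ is $\mu$-resolvable in $V^{\mathrm{Fn}(\mu,2)}\subset V_1$. Hence in $V_1$ we may choose pairwise disjoint $C_{i,U,\xi}\subset Y_{i,U}$ $(\xi<\mu_i(U))$, each dense in $Y_{i,U}$. As $Y_{i,U}$ is dense in $U$, every $U''\subset U$ in $O$ gives a nonempty open set $U''\cap Y_{i,U}$, which $C_{i,U,\xi}$ meets; so $C_{i,U,\xi}$ is dense in $U$. Make these choices for all $i<\theta$ and $U\in\mathcal W_i$.

*Disjointness across levels.* In $V_1$ let
$$C_{i,\xi}=\bigcup\{C_{i,U,\xi}:U\in\mathcal W_i,\ \xi<\mu_i(U)\}\qquad(i<\theta,\ \xi<\kappa).$$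
These sets are pairwise disjoint. Suppose $x\in C_{i,U,\xi}\cap C_{j,U',\eta}$; then $x\in U\cap U'$. If $i=j$, then $U=U'$ because $\mathcal W_i$ is an antichain, and hence $\xi=\eta$. If $i\neq j$, then $\delta_i(U)=k(x)=\delta_j(U')$. But $U\cap U'\in O$ forces $\dot\delta_i=\delta_i(U)$, $\dot\delta_j=\delta_j(U')$ and $\dot\delta_i\neq\dot\delta_j$, a contradiction. This is where the distinctness of the $\delta_i$ is used.

*Counting in $V[G]$.* Let $G\ni W$ be $O$-generic over $V_1$, and let $\kappa_i$ be the value of $\dot\kappa_i$. For each $i<\theta$ there is $U\in G\cap\mathcal W_i$, and $\kappa_i=\mu_i(U)$. For all $\xi<\kappa_i$ the set $C_{i,\xi}\supset C_{i,U,\xi}$ is dense in $U\in G$, so it is $G$-dense. Thus the set of $(i,\xi)$ with $C_{i,\xi}$ $G$-dense contains $\{(i,\xi):i<\theta,\ \xi<\kappa_i\}$. This last set lies in $V[G]$ and has size $\kappa$ there, because the $\kappa_i$ are cofinal in $\kappa$. So $V[G]\subset V_1[G]$ contains an injection from $\kappa$ into it. Lemma 1 in $V_1$, applied to the disjoint family $\langle C_{i,\xi}:(i,\xi)\in\theta\times\kappa\rangle$, shows that $X$ is $\kappa$-full in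 $W$.

All cases are done, so $X$ is $\kappa$-full in $X$ in $V_1$, that is, $\kappa$-resolvable. This completes the induction and the proof of Theorem 1. $\blacksquare$

## Points in at most $\nu$ many dense sets

The same induction works when "countable" is replaced by "of size at most $\nu$". Let $\mathrm{Fn}(\kappa,\nu)$ be the poset of finite partial functions from $\kappa$ to $\nu$.

**Theorem 2 (ZFC).** Let $\nu$ be an infinite cardinal, $\kappa>\nu$ a cardinal, $X$ any topological space. The following are equivalent:

* $(1_\nu)$ $X$ is $\kappa$-resolvable in $V^{\mathbb P}$ for some $\nu^+$-c.c. $\mathbb P$;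
* $(2_\nu)$ there is $h:X\to[\kappa]^{\le\nu}$ with $\{x:\alpha\in h(x)\}$ dense for all $\alpha<\kappa$;
* $(3_\nu)$ $X$ is $\kappa$-resolvable in $V^{\mathrm{Fn}(\kappa,\nu)}$.

*Proof.* **$(3_\nu)\Rightarrow(1_\nu)$.** We check that $\mathrm{Fn}(\kappa,\nu)$ is $\nu^+$-c.c. Given $\nu^+$ many conditions, the $\Delta$-system lemma, for finite sets and the regular uncountable cardinal $\nu^+$, gives either two of them with the same domain and the same values, or $\nu^+$ many whose domains form a $\Delta$-system with finite root $R$; if $\nu^+$ many conditions have the same domain, that domain serves as $R$. There are only $\nu$ many functions $R\to\nu$, so two of the conditions agree on $R$, and these are compatible.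

**$(1_\nu)\Rightarrow(2_\nu)$.** Let $p$ force that $\{\dot D_\alpha:\alpha<\kappa\}$ is a partition of $X$ into dense sets, and let $h(x)$ be the set of $\alpha$ for which some $q\le p$ forces $x\in\dot D_\alpha$. Choosing one $q$ for each $\alpha\in h(x)$ gives an antichain of size $|h(x)|$, so $|h(x)|\le\nu$. Density of $\{x:\alpha\in h(x)\}$ follows as in the proof of (1)$\Rightarrow$(2).

**$(2_\nu)\Rightarrow(3_\nu)$.** Keep $\nu$ fixed and let $(*)_\kappa$ now say: for every space $X$ and every $h$ as in $(2_\nu)$, $X$ is $\kappa$-resolvable in every extension by $\mathrm{Fn}(\kappa,\nu)$. We induct on cardinals $\kappa>\nu$. Assume $(*)_\lambda$ for all cardinals $\lambda\in(\nu,\kappa)$, and let $V_1$ be an extension of $V$ by $\mathrm{Fn}(\kappa,\nu)$. For $\lambda\le\kappa$ it contains an extension by $\mathrm{Fn}(\lambda,\nu)$. Lemmas 1 and 2 and (F1)–(F3) hold in every forcing extension of $V$, so in $V_1$. We go through the steps.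

**The generic function and the cardinals of $V_1$.** The generic object is a function $g:\kappa\to\nu$. If $Z\in V$, $Z\subset\kappa\times\nu$, has infinite first projection, then there is $(\delta,\eta)\in Z$ with $g(\delta)=\eta$: given a condition $p$, choose $(\delta,\eta)\in Z$ with $\delta\notin\mathrm{dom}(p)$ and extend $p$ by $(\delta,\eta)$. Taking $Z=\omega\times\{\eta\}$ for each $\eta<\nu$ shows $g[\omega]=\nu$, so $|\nu|=\omega$ in $V_1$. By the $\nu^+$-c.c., cardinals of $V$ above $\nu$ are preserved. So the infinite cardinals of $V_1$ below $\kappa$ are $\omega$ and the $V$-cardinals in $(\nu,\kappa)$, and $\kappa$ is an uncountable cardinal of $V_1$.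

**Step 0 for $\nu$: $X$ is $\lambda$-resolvable in $V_1$ for every infinite cardinal $\lambda<\kappa$ of $V_1$.** If $\lambda\in(\nu,\kappa)$, then $x\mapsto h(x)\cap\lambda$ satisfies $(2_\nu)$ for $\lambda$, and $(*)_\lambda$ gives $\lambda$-resolvability in $V^{\mathrm{Fn}(\lambda,\nu)}\subset V_1$. If $\lambda=\omega$, let $k_0(x)=\sup\{\alpha+1:\alpha\in h(x)\cap\nu^+\}$, which is below $\nu^+$ since $|h(x)|\le\nu$. For $U\in O$, $k_0[U]$ is unbounded in $\nu^+\le\kappa$, because $U$ meets every $D_\alpha$ with $\alpha<\nu^+$. Applying the property of $g$ to $\{(k_0(x),\eta):x\in U\}$ for each $\eta<\nu$, we see that all fibers of $g\circ k_0$ are dense. They are $\nu$ many, that is, $\omega$ many in $V_1$.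

**Step 1 for $\nu$: if $W$ forces $|\kappa|<\kappa$ over $V$, then $X$ is $\kappa$-full in $W$ in $V_1$.** Every $U\subset W$ in $O$ contains $W'\in O$ forcing $|\kappa|=\lambda$ for some infinite $\lambda<\kappa$. Put $\lambda'=|\lambda|^{V_1}$, an infinite cardinal of $V_1$ below $\kappa$. By Step 0 and (F1), in $V_1$ there are disjoint sets $E_i$ $(i<\lambda')$ dense in $W'$. If $G\ni W'$ is $O$-generic over $V_1$, then $V[G]$ contains an injection $\kappa\to\lambda$ and $V_1$ contains a bijection $\lambda\to\lambda'$, so $V_1[G]$ contains an injection $\kappa\to\lambda'$. Lemma 1 in $V_1$ shows that $X$ is $\kappa$-full in $W'$, and (F2) finishes.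

**Step 2 for $\nu$: the case $\mathrm{cf}^V(\kappa)\le\nu$.** Then $\mathrm{cf}^V(\kappa)<\kappa$, so $\kappa$ is singular and a limit cardinal in $V$. The $V$-cardinals in $(\nu,\kappa)$ remain cardinals, so $\kappa$ is an uncountable limit cardinal in $V_1$. Since $\nu$ is countable in $V_1$, $\mathrm{cf}^{V_1}(\kappa)=\omega$. Step 0 and Lemma 2 in $V_1$ apply.

**Step 3 for $\nu$: the case $\mathrm{cf}^V(\kappa)>\nu$.** Now $k(x)=\sup\{\alpha+1:\alpha\in h(x)\}<\kappa$, since $|h(x)|\le\nu$. Define $D_{\alpha,\delta}$, $\Delta$, $B$, $t$, $S_\delta$ and the cases (i), (a), (b), (c) as in Step 3 above. Case (i) is Step 1 for $\nu$. Case (b) takes place in $V$ and does not mention $\nu$, so it stands as written.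

In case (a) take surjections $e_x:\nu\to h(x)$ in $V$ when $h(x)\ne\emptyset$, and $c(x)=e_x(g(k(x)))$ in $V_1$. If $U\in O$ forces $\alpha\in\dot B$ over $V$ and $U'\subset U$ is in $O$, then by Fact (D), whose proof uses only the density of $D_\alpha$, the set $\{k(x):x\in U'\cap D_\alpha\}$ is infinite. The set $Z=\{(k(x),\eta):x\in U'\cap D_\alpha,\ e_x(\eta)=\alpha\}\in V$ has this set as its first projection, so $g$ gives $x\in U'$ with $c(x)=\alpha$. So $c^{-1}(\alpha)$ is dense in $U$, and the application of Lemma 1 in $V_1$ to $\langle c^{-1}(\alpha):\alpha<\kappa\rangle$ is as before.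

In case (c), $\kappa$ is singular in $V[G]$ by the same count, hence a limit cardinal there, and $\kappa>\nu$. So we can choose all $\kappa_i>\nu$, and choose the $\delta_i$ and $f_i$ by the same recursion. In $V$, for $U\in\mathcal W_i$, the value $\mu=\mu_i(U)$ is a cardinal of $V$ in $(\nu,\kappa)$. Lemma 1 in $V$, applied in $U$ to $\langle D_{\alpha,\delta}:\alpha<\kappa\rangle$ with $\delta=\delta_i(U)$, gives sets $E'_\xi\subset Y_{i,U}$ $(\xi<\mu)$ dense in $U$, and the injections of $\{\xi:x\in E'_\xi\}$ into $\{\alpha:x\in D_{\alpha,\delta}\}\subset h(x)$ show that each point lies in at most $\nu$ of them. So $h'(x)=\{\xi<\mu:x\in E'_\xi\}$ witnesses $(2_\nu)$ for $Y_{i,U}$ and $\mu$, and $(*)_\mu$ makes $Y_{i,U}$ $\mu$-resolvable in $V^{\mathrm{Fn}(\mu,\nu)}\subset V_1$. The construction of the sets $C_{i,\xi}$, their disjointness, and the count in $V[G]$ do not mention $\nu$ and stand as written. By (F2) in $V_1$, $X$ is $\kappa$-resolvable in $V_1$. $\blacksquare$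

## Two examples on a measurable cardinal

Recall that a measurable cardinal is an uncountable cardinal $\chi$ carrying a nonprincipal $\chi$-complete ultrafilter $\mathcal U$: the intersection of fewer than $\chi$ members of $\mathcal U$ is in $\mathcal U$. Such a $\chi$ is inaccessible, so $\chi>\omega_1$. A set of size less than $\chi$ is a union of fewer than $\chi$ singletons, none in $\mathcal U$, so it is not in $\mathcal U$; every member of $\mathcal U$ has size $\chi$.

Give $X=\chi$ the topology $\mathcal U\cup\{\emptyset\}$. It is a topology because $\mathcal U$ is closed under finite intersections and supersets, and it is $T_1$ because $X\setminus\{x\}\in\mathcal U$ for each $x$. A set $D$ is dense iff its complement is not in $\mathcal U$, that is, iff $D\in\mathcal U$.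

**Uncountability of $\kappa$ is needed (relative to a measurable cardinal).** Let $\kappa=\omega$. Then (2) holds with $h(x)=\omega$ for all $x$. Also (1) holds: the poset $\mathrm{Fn}(\chi,\omega)$ is c.c.c., and its generic function $\chi\to\omega$ takes every value on every infinite ground-model set, so its fibers are $\omega$ many disjoint dense sets. But (3) fails; in fact $X$ is not even $2$-resolvable in $V^{\mathrm{Fn}(\omega,2)}$. Suppose $p_0\in\mathrm{Fn}(\omega,2)$ forces $X=\dot D_0\sqcup\dot D_1$ with both sets dense. For each $x$ choose $p_x\le p_0$ and $j_x<2$ such that $p_x$ forces $x\in\dot D_{j_x}$. There are only countably many pairs $(p_x,j_x)$, so by countable completeness there are $A\in\mathcal U$ and $(p,j)$ with $(p_x,j_x)=(p,j)$ for all $x\in A$. Then $p$ forces $A\cap\dot D_{1-j}=\emptyset$, although $A$ is nonempty and open. This is a contradiction.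

**"c.c.c." in (1) cannot be weakened to "$\sigma$-closed", hence not to "proper" (relative to a measurable cardinal).** Take the same $X$ and $\kappa=\omega_1$. The poset of countable partial functions from $\chi$ to $\omega_1$ is $\sigma$-closed; in particular it preserves $\omega_1$, and it is proper. Its generic function takes every value below $\omega_1$ on every $A\in\mathcal U$: a condition has countable domain and $A$ is uncountable, so the condition can be extended by giving any prescribed value to a new point of $A$. Hence $X$ is $\omega_1$-resolvable in this extension. But (2) fails. If $h$ were as in (2), the sets $D_\alpha$ $(\alpha<\omega_1)$ would be dense, hence in $\mathcal U$. As $\chi>\omega_1$, their intersection is in $\mathcal U$ and contains a point $x$. Then $h(x)=\omega_1$ is uncountable, a contradiction.
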